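\title{The Borel complexity of differences of sets of normal numbers in real bases}

\begin{abstract}
For a real number $\alpha$ with $|\alpha|>1$ let $\mathcal N(\alpha)$ be the set of real $\xi$ such that $(\xi\alpha^n)_{n\ge0}$ is uniformly distributed modulo one. We prove that for all real $\alpha,\beta$ of modulus greater than one the set $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ is either empty or $D_2(\boldsymbol{\Pi}^0_3)$-complete, and that it is never empty when $\log|\alpha|/\log|\beta|$ is irrational. This settles a problem posed by Kaneko and Mance. The same holds for finitely many bases in place of $\alpha$ and countably many bases in place of $\beta$. The main step transplants the behavior of a single number that is normal in base $\alpha$ and not in base $\beta$ into an arbitrary short interval; it uses an average of Riesz products whose Fourier coefficients along a geometric progression are almost constant.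
\end{abstract}

\section{Introduction}

\subsection*{Normal numbers in real bases}
A real sequence $(x_n)_{n\ge0}$ is \emph{uniformly distributed modulo one} if for every interval $[a,b)\subseteq[0,1)$ the proportion of indices $n<N$ for which the fractional part of $x_n$ lies in $[a,b)$ tends to $b-a$ as $N\to\infty$. Put $e(x)=e^{2\pi i x}$. \emph{Weyl's criterion} states that $(x_n)$ is uniformly distributed modulo one if and only if $\frac1N\sum_{n<N}e(hx_n)\to0$ for every integer $h\ge1$.

A \emph{base} is a real number $\eta$ with $|\eta|>1$; it may be negative and need not be an integer. We put $\lambda_\eta=\log|\eta|$ and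
\[
\mathcal N(\eta)=\{\xi\in\mathbb R:\ (\xi\eta^n)_{n\ge0}\ \text{is uniformly distributed modulo one}\},
\]
the set of numbers \emph{normal in base} $\eta$. Two bases $\alpha,\beta$ are \emph{commensurable} if $\lambda_\alpha/\lambda_\beta$ is rational.

Several known results say when normality in one base implies normality in another. Moran and Pollington showed that for $\alpha,\beta>1$ the inclusion $\mathcal N(\alpha)\subseteq\mathcal N(\beta)$ forces $\alpha$ and $\beta$ to be commensurable. Brown, Moran and Pollington gave, for every $\alpha>1$ and all positive integers $r,s$, a necessary and sufficient condition for $\mathcal N(\alpha^s)\subseteq\mathcal N(\alpha^r)$. The inclusion can hold in one direction only: $\mathcal N(\sqrt{10})\subsetneq\mathcal N(10)$. These results concern whether $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ is empty. We ask how complicated this set is when it is not empty. Our proofs use none of the three facts.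

\subsection*{Borel classes}
Let $X$ be a Polish space, that is, a separable completely metrizable space. A subset of $X$ is $\boldsymbol{\Pi}^0_3$ if it has the form $\bigcap_m\bigcup_jF_{m,j}$ with all $F_{m,j}$ closed, and it is $\boldsymbol{\Sigma}^0_3$ if its complement is $\boldsymbol{\Pi}^0_3$. The class $\boldsymbol{\Pi}^0_3$ is closed under countable intersections and under preimages by continuous maps, and it contains the open sets, because an open subset of a metric space is a countable union of closed sets. By Weyl's criterion,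
\begin{equation}\label{eq:pi03}
\mathcal N(\eta)=\bigcap_{h,q\ge1}\ \bigcup_{N_0\ge1}\ \bigcap_{N\ge N_0}\Bigl\{x:\Bigl|\frac1N\sum_{n<N}e(h\eta^nx)\Bigr|\le\frac1q\Bigr\},
\end{equation}
and the innermost intersection is closed, so $\mathcal N(\eta)$ is $\boldsymbol{\Pi}^0_3$.

A set $D\subseteq X$ is in the class $D_2(\boldsymbol{\Pi}^0_3)$ if $D=P\setminus P'$ with $P,P'\in\boldsymbol{\Pi}^0_3$. It is \emph{$D_2(\boldsymbol{\Pi}^0_3)$-hard} if $X\setminus D\notin D_2(\boldsymbol{\Pi}^0_3)$, and \emph{$D_2(\boldsymbol{\Pi}^0_3)$-complete} if it is in the class and is hard. Since $X\setminus D=P\setminus P'$ means $D=(X\setminus P)\cup P'$, a set is hard exactly when it is not the union of a $\boldsymbol{\Sigma}^0_3$ set and a $\boldsymbol{\Pi}^0_3$ set. In particular a hard set is neither $\boldsymbol{\Sigma}^0_3$ nor $\boldsymbol{\Pi}^0_3$, and it is not empty.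

By \eqref{eq:pi03}, $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ is always in $D_2(\boldsymbol{\Pi}^0_3)$. Hardness measures how independent the two notions of normality are. Suppose, for instance, that among the numbers normal in base $\alpha$ those normal in base $\beta$ were singled out by a $\boldsymbol{\Sigma}^0_3$ condition $G$, so that $\mathcal N(\alpha)\cap G=\mathcal N(\alpha)\cap\mathcal N(\beta)$. Then $\mathcal N(\alpha)\setminus\mathcal N(\beta)=\mathcal N(\alpha)\setminus G$ would be $\boldsymbol{\Pi}^0_3$, hence not hard. The following problem was posed by Kaneko and Mance~\cite{KM}.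

\medskip
\noindent\textbf{Problem.} \emph{Let $\alpha,\beta$ be bases with $\mathcal N(\alpha)\setminus\mathcal N(\beta)\ne\emptyset$. Is $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ always $D_2(\boldsymbol{\Pi}^0_3)$-complete?}
\medskip

If $\alpha$ and $\beta$ are not commensurable, the frequencies $\alpha^n$ and $\beta^m$ rarely come close to each other on a logarithmic scale, one expects to be able to steer the two sequences $\xi\alpha^n$ and $\xi\beta^m$ separately, and the natural guess is yes. The commensurable case is less clear. For $\alpha=10$ and $\beta=\sqrt{10}$ the sequence $\xi\alpha^n$ is a subsequence of $\xi\beta^m$, so the two notions are tied together; and in general the hypothesis hands us one number $\xi_0\in\mathcal N(\alpha)\setminus\mathcal N(\beta)$ and nothing else, while hardness requires a rich family of such numbers.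

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:A}
Let $\alpha,\beta$ be bases with $\mathcal N(\alpha)\setminus\mathcal N(\beta)\ne\emptyset$. Then $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ is $D_2(\boldsymbol{\Pi}^0_3)$-complete. If $\alpha$ and $\beta$ are not commensurable, the hypothesis holds automatically.
\end{theorem}

For $\alpha,\beta>1$ the last sentence is the theorem of Moran and Pollington recalled above. Theorem~\ref{thm:A} is a special case of a statement about sets of bases. For a set $A$ of bases write $\mathcal N(A)=\bigcap_{\alpha\in A}\mathcal N(\alpha)$, with $\mathcal N(\emptyset)=\mathbb R$, and for a base $\beta$ let $A_\beta$ be the set of $\alpha\in A$ commensurable with $\beta$. Let $\mathbb N=\{0,1,2,\dots\}$, and give $\mathbb N^{\mathbb N}$ the product of the discrete topologies.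

\begin{theorem}\label{thm:B}
Let $A$ be a nonempty countable set of bases, $\beta$ a base, and $B$ a countable set of bases with $\beta\in B$. Assume that
\begin{enumerate}
\item[(1)] there is an integer $r\ge1$ with $r\lambda_\alpha/\lambda_\beta\in\mathbb Z$ for all $\alpha\in A_\beta$ (this is automatic if $A_\beta$ is finite);
\item[(2)] $\mathcal N(A_\beta)\not\subseteq\mathcal N(\beta)$.
\end{enumerate}
Let $D=\mathcal N(A)\setminus\mathcal N(B)$. For every nonempty open set $U\subseteq\mathbb R$, the set $D\cap U$ is $D_2(\boldsymbol{\Pi}^0_3)$-complete, and in particular nonempty. Moreover there is a continuous map $f:\mathbb N^{\mathbb N}\times\mathbb N^{\mathbb N}\to U$ with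
\[
f^{-1}(D)=\{(y,z):\ y(k)\to\infty,\ z(k)\not\to\infty\}.
\]
\end{theorem}

\begin{corollary}\label{cor:C}
Let $A$ be a finite nonempty set of bases and $B$ a countable set of bases. Then $\mathcal N(A)\setminus\mathcal N(B)$ is either empty or $D_2(\boldsymbol{\Pi}^0_3)$-complete. Moreover, for every base $\beta$ we have $\mathcal N(A)\subseteq\mathcal N(\beta)$ if and only if $\mathcal N(A_\beta)\subseteq\mathcal N(\beta)$; the bases in $A$ that are not commensurable with $\beta$ are irrelevant.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]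
Take $A=\{\alpha\}$, $B=\{\beta\}$ and $U=\mathbb R$. If $\alpha$ and $\beta$ are commensurable, then $A_\beta=\{\alpha\}$ and (2) is the hypothesis of Theorem~\ref{thm:A}. Otherwise $A_\beta=\emptyset$, and (2) says $\mathcal N(\beta)\ne\mathbb R$, which holds because $0\notin\mathcal N(\beta)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C} from Theorem~\ref{thm:B}]
If $\mathcal N(A)\setminus\mathcal N(B)\neq\emptyset$, then $\mathcal N(A)\not\subseteq\mathcal N(\beta)$ for some $\beta\in B$. Since $\mathcal N(A)\subseteq\mathcal N(A_\beta)$, hypothesis (2) holds for this $\beta$, and Theorem~\ref{thm:B} applies with $U=\mathbb R$. In the second statement, ``if'' follows from $\mathcal N(A)\subseteq\mathcal N(A_\beta)$. For ``only if'', suppose $\mathcal N(A_\beta)\not\subseteq\mathcal N(\beta)$; Theorem~\ref{thm:B} with $B=\{\beta\}$ gives $\mathcal N(A)\setminus\mathcal N(\beta)\ne\emptyset$.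
\end{proof}

The rest of the paper proves Theorem~\ref{thm:B}; a reader interested only in Theorem~\ref{thm:A} may take $A=\{\alpha\}$ and $B=\{\beta\}$ throughout. Section~\ref{sec:model} shows that the existence of $f$ implies hardness. The point $f(y,z)$ is the intersection of nested intervals, chosen block by block so that the Weyl sums over each block have a prescribed behavior. Section~\ref{sec:blocks} introduces three kinds of blocks, and Section~\ref{sec:construction} assembles $f$ from them. The existence of the \emph{mixed} blocks, which look normal in the bases of $A$ and not normal in base $\beta$, is the heart of the matter. Section~\ref{sec:examples} shows the idea in two examples, and Sections~\ref{sec:fourier} and~\ref{sec:mixed} give the proof.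

\section{The model set}\label{sec:model}

Let
\[
C=\{y\in\mathbb N^{\mathbb N}:\ y(k)\to\infty\},\qquad E=\{(y,z)\in\mathbb N^{\mathbb N}\times\mathbb N^{\mathbb N}:\ y\in C,\ z\notin C\}.
\]
We show that every $\boldsymbol{\Pi}^0_3$ subset of $\mathbb N^{\mathbb N}$ is a preimage of $C$ under a continuous map of a simple type. These maps are themselves coded by points of $\mathbb N^{\mathbb N}$, and this allows a diagonal argument against $E$.

For $x\in\mathbb N^{\mathbb N}$ let $x|n$ be the finite sequence of its first $n$ entries, and let $[x|n]$ be the set of all $x'$ with $x'|n=x|n$; these sets form a neighborhood basis of $x$. Fix a bijection $s\mapsto\langle s\rangle$ from the finite sequences of natural numbers onto $\mathbb N$. For $u\in\mathbb N^{\mathbb N}$ define $G_u:\mathbb N^{\mathbb N}\to\mathbb N^{\mathbb N}$ by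
\[
G_u(x)(n)=u\bigl(\langle x|(n+1)\rangle\bigr).
\]
The maps $G_u$ are exactly the maps $g$ for which $g(x)(n)$ depends only on $x|(n+1)$; they are continuous.

\begin{lemma}\label{lem:C}
Every $\boldsymbol{\Pi}^0_3$ set $P\subseteq\mathbb N^{\mathbb N}$ equals $G_u^{-1}(C)$ for some $u\in\mathbb N^{\mathbb N}$.
\end{lemma}

\begin{proof}
Write $P=\bigcap_mP_m$ with $P_m=\bigcup_jF_{m,j}$ and all $F_{m,j}$ closed. For $x\in\mathbb N^{\mathbb N}$ let
\[
b_m(n)=\min\bigl(\{j:\ F_{m,j}\cap[x|n]\ne\emptyset\}\cup\{n\}\bigr),
\]
the current guess, after reading $n$ entries of $x$, of an index $j$ with $x\in F_{m,j}$. As $n$ grows the set $[x|n]$ shrinks, so $b_m(n)$ is nondecreasing in $n$. If $x\in F_{m,j}$, then $b_m(n)\le j$ for all $n$, so $b_m$ is eventually constant. Conversely, if $b_m(n)=j$ for all large $n$, then $F_{m,j}$ meets $[x|n]$ for all large $n>j$, and $x\in F_{m,j}$ because $F_{m,j}$ is closed. Hence $x\in P_m$ if and only if $b_m$ is eventually constant.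

Let $g(x)(n)=\min(\{m\le n:\ b_m(n+1)\ne b_m(n)\}\cup\{n\})$. This depends only on $x|(n+1)$, so $g=G_u$ for some $u$. If $x\in P$ and $m_0$ is given, then for all large $n$ none of $b_0,\dots,b_{m_0}$ changes at step $n$, so $g(x)(n)>m_0$; thus $g(x)\in C$. If $x\notin P_m$, then $b_m$ changes infinitely often, so $g(x)(n)\le m$ for infinitely many $n$, and $g(x)\notin C$.
\end{proof}

\begin{proposition}\label{prop:E}
The complement $E^c$ of $E$ is not in $D_2(\boldsymbol{\Pi}^0_3)$. Consequently, if $X$ is a Polish space, $D'\subseteq X$, and $f:\mathbb N^{\mathbb N}\times\mathbb N^{\mathbb N}\to X$ is continuous with $f^{-1}(D')=E$, then $D'$ is $D_2(\boldsymbol{\Pi}^0_3)$-hard.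
\end{proposition}

\begin{proof}
For $u\in\mathbb N^{\mathbb N}$ put $u^0(n)=u(2n)$ and $u^1(n)=u(2n+1)$, and let $d(u)=(G_{u^0}(u),G_{u^1}(u))$. The $n$th entries of the two components are $u(2\nu)$ and $u(2\nu+1)$ with $\nu=\langle u|(n+1)\rangle$, so they are locally constant functions of $u$, and $d$ is continuous. Suppose $E^c\in D_2(\boldsymbol{\Pi}^0_3)$. Then $d^{-1}(E^c)=P\setminus P'$ with $P,P'\in\boldsymbol{\Pi}^0_3$. By Lemma~\ref{lem:C} there are codes for $P$ and $P'$, and interleaving them gives $u$ with $P=G_{u^0}^{-1}(C)$ and $P'=G_{u^1}^{-1}(C)$. For this $u$,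
\[
u\in P\setminus P'\iff G_{u^0}(u)\in C\text{ and }G_{u^1}(u)\notin C\iff d(u)\in E\iff u\notin d^{-1}(E^c)=P\setminus P',
\]
a contradiction. Finally, if $X\setminus D'$ were in $D_2(\boldsymbol{\Pi}^0_3)$, so would be its preimage $E^c$.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:C}, every $D_2(\boldsymbol{\Pi}^0_3)$ subset $P\setminus P'$ of $\mathbb N^{\mathbb N}$ is the preimage of $E$ under a continuous map $x\mapsto(G_u(x),G_{u'}(x))$. Composing with the map $f$ of Theorem~\ref{thm:B} shows that every such set is a continuous preimage of $D\cap U$.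
\end{remark}

\section{Time, stability and three kinds of blocks}\label{sec:blocks}

If $x$ is known up to an error $e^{-t}$, then $\eta^nx$ is known up to an error $e^{n\lambda_\eta-t}$. So the term $e(h\eta^nx)$ is decided when the interval containing $x$ shrinks to length about $e^{-n\lambda_\eta}$. We call $n\lambda_\eta$ the \emph{time} of this term; time is a common clock for all bases. For a base $\eta$, an integer $h$, a real $x$ and $t\le t'$ let
\[
S_\eta(h,x;t,t')=\sum_{n\ge0,\ t\le n\lambda_\eta<t'}e(h\eta^nx).
\]
This sum is additive over adjacent time intervals, and it has at most $(t'-t)/\lambda_\eta+1$ terms, which gives the \emph{trivial bound} $|S_\eta(h,x;t,t')|\le(t'-t)/\lambda_\eta+1$. The sum $S_\eta(h,x;0,T)$ has $\lceil T/\lambda_\eta\rceil$ terms, so Weyl's criterion reads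
\begin{equation}\label{eq:weyl}
x\in\mathcal N(\eta)\iff S_\eta(h,x;0,T)=o(T)\ \text{ as }T\to\infty,\ \text{for every }h\ge1 .
\end{equation}
The sum up to time $t'$ is determined, up to a bounded error, by $x$ up to $e^{-t'}$: if $|x-x'|\le e^{-t'}$ and $1\le h\le H$, then $|e(a)-e(b)|\le2\pi|a-b|$ and a geometric series give
\begin{equation}\label{eq:stab}
|S_\eta(h,x;t,t')-S_\eta(h,x';t,t')|\le\sum_{n\ge0,\ n\lambda_\eta<t'}2\pi H|\eta|^ne^{-t'}\le\frac{2\pi H}{1-|\eta|^{-1}}.
\end{equation}

Let $L>0$ and let $\mathcal P(x,t)$ be a property of a real $x$ and a time $t\ge0$. We say that $\mathcal P$ \emph{can be enforced in blocks of length $L$} if for every $t\ge0$ and every closed interval $I$ of length $e^{-t}$ there is a closed interval $J\subseteq I$ of length $e^{-t-L}$ such that $\mathcal P(x,t)$ holds for all $x\in J$. In base $2$, passing from $I$ to $J$ amounts to choosing about $L/\log2$ further binary digits. The length $L$ must work for all $t$ and all $I$, so that blocks can be chained whatever happened before.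

A typical point of $I$ has small Weyl sums for all bases at once, and this gives the first kind of block.

\begin{lemma}[good blocks]\label{lem:good}
Let $F$ be a finite set of bases, $H\ge1$ an integer and $\varepsilon>0$. For every sufficiently large $L$, the property
\[
|S_\eta(h,x;t,t+L)|\le\varepsilon L\qquad(\eta\in F,\ 1\le h\le H)
\]
can be enforced in blocks of length $L$.
\end{lemma}

\begin{proof}
Let $L\ge\log2$, let $I=[\zeta,\zeta+e^{-t}]$, and let $u$ be uniformly distributed on the left half of $I$. For real $g\ne0$ we have $|\mathbb E\,e(gu)|\le2e^t/(\pi|g|)$. Fix $\eta\in F$ and $1\le h\le H$, and let $n_1$ be the least $n\ge0$ with $n\lambda_\eta\ge t$, so that $e^t\le|\eta|^{n_1}$. For $n>n'\ge n_1$ we have $|\eta^n-\eta^{n'}|\ge|\eta|^n(1-|\eta|^{-1})$, hence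
\[
|\mathbb E\,e(h(\eta^n-\eta^{n'})u)|\le C_\eta|\eta|^{-(n-n_1)},\qquad C_\eta=\frac{2}{\pi(1-|\eta|^{-1})}.
\]
Each $n$ has $n-n_1$ partners $n'$. Expanding the square gives
\[
\mathbb E|S_\eta(h,u;t,t+L)|^2\le\frac L{\lambda_\eta}+1+2C_\eta\sum_{i\ge1}i|\eta|^{-i}.
\]
Sum over $\eta$ and $h$: the expectation of $\sum_{\eta,h}|S_\eta(h,u;t,t+L)|^2$ is at most $C(L+1)$, with $C$ depending only on $F$ and $H$. Fix a value of $u$ at which this sum is at most $C(L+1)$, and let $J=[u,u+e^{-t-L}]$, which lies in $I$ because $e^{-L}\le\frac12$. By \eqref{eq:stab}, every $x\in J$ satisfies $|S_\eta(h,x;t,t+L)|\le(C(L+1))^{1/2}+2\pi H/(1-|\eta|^{-1})$, and this is at most $\varepsilon L$ for $L$ large.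
\end{proof}

The second kind of block keeps the sums small for the bases in a finite set $F$ and gives the sum for $\beta$ a bias that is a fixed fraction of the bias of a given number $\xi_0$. By a \emph{limit point} of a sequence we mean the limit of a subsequence.

\begin{proposition}[mixed blocks]\label{prop:mixed}
Let $\gamma>1$, let $\ell\ge1$ be an integer with $\gamma^\ell\ge4$, and let $h_0\ge1$ be an integer. There is a number $w\in[\frac1{2\ell},1]$, depending only on $\gamma,\ell,h_0$, with the following property. Let $\beta$ be a base with $|\beta|=\gamma^r$ for an integer $r\ge1$, let $\xi_0\in\mathbb R$, and let $c_0$ be a limit point of $\frac1N\sum_{n<N}e(h_0\beta^n\xi_0)$. Let $F$ be a finite, possibly empty, set of bases such that for each $\alpha\in F$ the number $\theta_\alpha=\lambda_\alpha/\log\gamma$ is either irrational, or a positive integer with $\xi_0\in\mathcal N(\alpha)$. Let $H\ge1$ be an integer and $\varepsilon>0$. Then there is $L>0$ such that the property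
\[
|S_\alpha(h,x;t,t+L)|\le\varepsilon L\quad(\alpha\in F,\ 1\le h\le H),\qquad\Bigl|S_\beta(h_0,x;t,t+L)-\frac{wc_0}{\lambda_\beta}L\Bigr|\le\varepsilon L
\]
can be enforced in blocks of length $L$.
\end{proposition}

The proof occupies Sections~\ref{sec:examples}--\ref{sec:mixed}. The third kind of block destroys normality in one base. For an integer base a run of zero digits does this; for a general base we use the proposition.

\begin{corollary}[bad blocks]\label{cor:bad}
For every base $\alpha$ there is $w'\in(0,1]$ such that for every $\varepsilon>0$ there is $L>0$ for which the property $|S_\alpha(1,x;t,t+L)-w'L/\lambda_\alpha|\le\varepsilon L$ can be enforced in blocks of length $L$.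
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:mixed} with $\alpha$ in the role of $\beta$, $\gamma=|\alpha|$, $r=1$, $\xi_0=0$, $h_0=1$, $c_0=1$, $F=\emptyset$, and a fixed $\ell$ with $|\alpha|^\ell\ge4$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:construction}

By \eqref{eq:pi03}, the sets $\mathcal N(A)\cap U$ and $\mathcal N(B)$ are countable intersections of $\boldsymbol{\Pi}^0_3$ sets, so $D\cap U=(\mathcal N(A)\cap U)\setminus\mathcal N(B)$ is in $D_2(\boldsymbol{\Pi}^0_3)$. If $f$ is as in the theorem, then $f^{-1}(D\cap U)=f^{-1}(D)=E$, and Proposition~\ref{prop:E} gives hardness. It remains to construct $f$.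

The plan is to spend, during the time interval $[2^k,2^{k+1})$, the fraction $2^{-1-y(k)}$ of the time on bad blocks, the fraction $2^{-1-z(k)}$ on mixed blocks, and the rest on good blocks. If $y(k)\to\infty$, the bad blocks occupy a vanishing fraction of the time and do no harm; otherwise they occupy a fixed fraction infinitely often and destroy normality. The sequence $z$ acts in the same way on the mixed blocks, which harm only $\beta$. The quality of the blocks must improve with $k$, but so slowly that the blocks used in $[2^k,2^{k+1})$ are much shorter than $2^k$.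

\subsection*{Data}
Let $r$ be as in hypothesis (1), $\gamma=|\beta|^{1/r}$, and fix $\ell$ with $\gamma^\ell\ge4$. By (2) there is $\xi_0\in\mathcal N(A_\beta)\setminus\mathcal N(\beta)$. By Weyl's criterion there is $h_0\ge1$ such that the bounded sequence $\frac1N\sum_{n<N}e(h_0\beta^n\xi_0)$ does not tend to $0$; let $c_0\ne0$ be a limit point. For $\alpha\in A$ the number $\lambda_\alpha/\log\gamma=r\lambda_\alpha/\lambda_\beta$ is a positive integer if $\alpha\in A_\beta$ and is irrational otherwise. So Proposition~\ref{prop:mixed} applies to every finite $F\subseteq A$, with one and the same $w$. Fix $\alpha_0\in A$ and let $w'$ be given by Corollary~\ref{cor:bad} for $\alpha_0$.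

Let $A_1\subseteq A_2\subseteq\cdots$ and $B_1\subseteq B_2\subseteq\cdots$ be finite sets with unions $A$ and $B$. For each $i\ge1$ fix three block lengths, called the lengths \emph{of level $i$}:
\begin{itemize}
\item \emph{good}: from Lemma~\ref{lem:good} with $F=A_i\cup B_i$, $H=i$, $\varepsilon=1/i$;
\item \emph{mixed}: from Proposition~\ref{prop:mixed} with the data above and $F=A_i$, $H=i$, $\varepsilon=1/i$;
\item \emph{bad}: from Corollary~\ref{cor:bad} with $\alpha_0$ and $\varepsilon=1/i$.
\end{itemize}
For each kind and level, fix once and for all a rule that assigns to each pair $(t,I)$ an interval $J$ as in the definition of enforcing. Let $L^{(i)}$ be the largest of the three lengths of level $i$, and let $i(k)$ be the largest $i\in[1,k]$ with $iL^{(i)}\le2^k$. This is defined for all large $k$, and $i(k)\to\infty$, since a given $i$ satisfies both conditions for all large $k$. Every block of level $i(k)$ has length at most $2^k/i(k)$. Fix $k_0$ such that $i(k)$ is defined for $k\ge k_0$ and $U$ contains a closed interval $I_*$ of length $e^{-2^{k_0}}$.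

\subsection*{Construction}
Let $(y,z)$ be given. For $k\ge k_0$, \emph{stage $k$} is the time interval $[2^k,2^{k+1})$. It is split into three consecutive \emph{parts}: a bad part of length $2^{k-1-y(k)}$, a mixed part of length $2^{k-1-z(k)}$, and a good part of the remaining length, which is nonnegative because each of the first two lengths is at most $2^{k-1}$. We start at time $2^{k_0}$ with $I_*$ and keep the rule that at time $t$ the current interval is closed and has length $e^{-t}$. In each part of stage $k$ we place, from its beginning, as many consecutive blocks of the corresponding kind and of level $i(k)$ as fit, and in each block we pass from $I$ to $J$ by the fixed rule. In the leftover, which is shorter than one block, we shrink the interval and keep its left endpoint. Let $f(y,z)\in U$ be the common point of these nested intervals. The interval at time $2^{k+1}$ depends only on $y(k'),z(k')$ with $k'\le k$, and its length tends to $0$, so $f$ is continuous.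

\subsection*{Sums over one part}
Let $x=f(y,z)$; it lies in every interval chosen, so it has the enforced property in every block. Let $[s,s')$ be a part of stage $k$ with block length $L$, and suppose that a base $\eta$, an integer $h$ and a complex number $\chi$ with $|\chi|\le1/\lambda_\eta$ satisfy $|S_\eta(h,x;t,t+L)-\chi L|\le L/i(k)$ for each block $[t,t+L)$ of this part. For $s\le T\le s'$ the interval $[s,T)$ consists of complete blocks, of total length at most $2^k$, and a remainder of length less than $L\le2^k/i(k)$. With the trivial bound on the remainder,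
\begin{equation}\label{eq:part}
|S_\eta(h,x;s,T)-\chi(T-s)|\le\frac{2^k}{i(k)}+\Bigl(\frac L{\lambda_\eta}+1\Bigr)+\frac{L}{\lambda_\eta}\le\epsilon_k2^k,\qquad\epsilon_k=\frac{1+2/\lambda_\eta}{i(k)}+2^{-k}\to0 .
\end{equation}

\subsection*{Verification}
(a) \emph{If $y\in C$, then $x\in\mathcal N(A)$.} Let $\alpha\in A$ and $h\ge1$, and choose $k_1\ge k_0$ with $\alpha\in A_{i(k)}$ and $h\le i(k)$ for all $k\ge k_1$. For such $k$ and $2^k\le T\le2^{k+1}$, the interval $[2^k,T)$ meets each part of stage $k$ in an initial segment. Use \eqref{eq:part} with $\chi=0$ for the mixed and the good part and the trivial bound for the bad part: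
\[
|S_\alpha(h,x;2^k,T)|\le a_k2^k,\qquad a_k=2\epsilon_k+\frac{2^{-1-y(k)}}{\lambda_\alpha}+2^{-k}\to0 .
\]
Hence for $T\in[2^k,2^{k+1})$ and every fixed $k_2\ge k_1$ with $k_2\le k$,
\[
|S_\alpha(h,x;0,T)|\le\frac{2^{k_2}}{\lambda_\alpha}+1+\sum_{k'=k_2}^ka_{k'}2^{k'}\le\frac{2^{k_2}}{\lambda_\alpha}+1+2T\sup_{k'\ge k_2}a_{k'} .
\]
Let $T\to\infty$ and then $k_2\to\infty$: the sum is $o(T)$, and $x\in\mathcal N(\alpha)$ by \eqref{eq:weyl}.

(b) \emph{If $y,z\in C$, then $x\in\mathcal N(B)$.} Let $\eta\in B$ and $h\ge1$. For large $k$ use \eqref{eq:part} with $\chi=0$ for the good part and the trivial bound for the other two. The estimate in (a) holds with $a_k=\epsilon_k+(2^{-1-y(k)}+2^{-1-z(k)})/\lambda_\eta+2^{1-k}\to0$, and the conclusion is reached as there.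

(c) \emph{If $y\notin C$, then $x\notin\mathcal N(\alpha_0)$.} Some value $m$ satisfies $y(k)=m$ for infinitely many $k$. For these $k$, \eqref{eq:part} with $\chi=w'/\lambda_{\alpha_0}$, applied to the whole bad part $[s,s')$, gives
\[
S_{\alpha_0}(1,x;0,s')-S_{\alpha_0}(1,x;0,s)=\frac{w'}{\lambda_{\alpha_0}}2^{-1-m}\,2^k+o(2^k).
\]
If $x$ were in $\mathcal N(\alpha_0)$, both terms on the left would be $o(2^k)$ by \eqref{eq:weyl}, contrary to $w'>0$.

(d) \emph{If $z\notin C$, then $x\notin\mathcal N(\beta)$.} Some $m$ satisfies $z(k)=m$ for infinitely many $k$. For these $k$, \eqref{eq:part} with $\chi=wc_0/\lambda_\beta$, applied to the whole mixed part $[s,s')$, gives $S_\beta(h_0,x;s,s')=(wc_0/\lambda_\beta)2^{-1-m}2^k+o(2^k)$. Since $wc_0\ne0$, the argument of (c) shows $x\notin\mathcal N(\beta)$.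

If $(y,z)\in E$, then $x\in D$ by (a), (d) and $\beta\in B$. If $y\notin C$, then $x\notin D$ by (c). If $y,z\in C$, then $x\notin D$ by (b). So $f^{-1}(D)=E$, and Theorem~\ref{thm:B} follows from Proposition~\ref{prop:mixed}. \qed

\begin{remark}[the hypotheses]
Hypothesis (2) provides $\xi_0$, and it cannot be dropped: if it fails and $B=\{\beta\}$, then $D=\emptyset$. If $A$ were empty there would be no base for the bad blocks, and indeed $D=\mathbb R\setminus\mathcal N(B)$ would be $\boldsymbol{\Sigma}^0_3$, hence not hard. Countability is used for the upper bound and for the sets $A_i,B_i$. Hypothesis (1) provides one $\gamma$ for all levels. Without it each $A_i$ would have its own $\gamma_i$ and $\ell_i$; if $\gamma_i\to1$, then $\ell_i\to\infty$, the lower bound $\frac1{2\ell_i}$ for $w$ tends to $0$, and step (d), which needs a bias bounded away from $0$, breaks down.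
\end{remark}

\section{Riesz products in two examples}\label{sec:examples}

To enforce a mixed block we choose $x$ at random in $I$, as in Lemma~\ref{lem:good}, but with a density that favors the bias we want. The density $1+\cos2\pi gv=1+\frac12e(gv)+\frac12e(-gv)$ gives $e(gv)$ a mean close to $\frac12$, and a product of such factors over a rapidly growing sequence of frequencies, a \emph{Riesz product}, does this for all these frequencies at once. Its other frequencies are signed sums of the given ones, so we first describe such sums.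

Fix a real $\Gamma\ge4$. A \emph{digit sequence} is a finitely supported map $a:\mathbb Z\to\{-1,0,1\}$. Let $\#a$ be the number of its nonzero entries and $[a]=\sum_ma_m\Gamma^m$. For $k\ge1$ let
\[
\Pi_k=\{[a]:\ a_0=1,\ a_m=0\text{ for }m>0,\ \#a\le k\}.
\]

\begin{lemma}\label{lem:digits}
\begin{enumerate}
\item[(a)] If $a\ne a'$ and $m_0$ is the largest index with $a_{m_0}\ne a'_{m_0}$, then $|[a]-[a']|\ge\frac13\Gamma^{m_0}$. In particular $a\mapsto[a]$ is injective.
\item[(b)] If $a\ne0$, $\#a\le k$, and $m$ is the largest index with $a_m\ne0$, then $[a]=\pm\Gamma^mp$ with $p\in\Pi_k$.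
\item[(c)] $\Pi_k$ is a compact countable subset of $[\frac23,\frac43]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The entries of $a-a'$ have modulus at most $2$, so $|[a]-[a']|\ge\Gamma^{m_0}(1-2\sum_{u\ge1}\Gamma^{-u})=\Gamma^{m_0}(1-\frac2{\Gamma-1})\ge\frac13\Gamma^{m_0}$. This is where $\Gamma\ge4$ is used.

(b) Shift $a$ by $m$ and multiply it by $a_m$.

(c) There are countably many digit sequences, and $|p-1|\le\sum_{u\ge1}\Gamma^{-u}\le\frac13$ for $p\in\Pi_k$. Consider the sequences $(a_{-u})_{u\ge0}$ in the compact product space $\{-1,0,1\}^{\mathbb N}$ with $a_0=1$ and at most $k$ nonzero entries. They form a closed set, since the presence of $k+1$ nonzero entries is visible on finitely many coordinates. The map $(a_{-u})\mapsto\sum_ua_{-u}\Gamma^{-u}$ is continuous by uniform convergence, and $\Pi_k$ is the image of this closed set.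
\end{proof}

We also need equidistribution of $n\theta$ with uniformity in the starting point.

\begin{lemma}\label{lem:ue}
Let $\theta$ be irrational, let $\mathcal U\subseteq\mathbb R/\mathbb Z$ be a finite union of arcs of measure $|\mathcal U|$, and let $\delta>0$. There is $\nu_0$ such that for all $\nu\ge\nu_0$, all $c\in\mathbb R$ and every run of $\nu$ consecutive integers, at most $(|\mathcal U|+\delta)\nu$ integers $n$ of the run satisfy $n\theta+c\in\mathcal U$.
\end{lemma}

\begin{proof}
Take a continuous function above the indicator $1_{\mathcal U}$ with integral at most $|\mathcal U|+\delta/4$, approximate it uniformly within $\delta/8$ by a trigonometric polynomial, and add $\delta/8$. This gives a trigonometric polynomial $\sum_jb_je(jv)\ge1_{\mathcal U}(v)$ with $b_0\le|\mathcal U|+\delta/2$. For $j\ne0$ the sum of $e(j(n\theta+c))$ over the run is a geometric sum of modulus at most $2/|e(j\theta)-1|$. So the count is at most $b_0\nu+\sum_{j\ne0}2|b_j|/|e(j\theta)-1|$, and the last sum depends neither on $c$ nor on the run.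
\end{proof}

For a compact null set $T\subseteq\mathbb R$, the neighborhood $T^\rho=\{v:\operatorname{dist}(v,T)<\rho\}$ is a finite union of intervals, being bounded with components of length at least $2\rho$, and its measure decreases to $0$ as $\rho\to0$, because $\bigcap_\rho T^\rho=T$. For a probability measure $\mu$ on $\mathbb R$ write $\hat\mu(g)=\int e(gv)\,d\mu(v)$.

\begin{example}[biased in base $4$, unbiased in base $3$]\label{ex:34}
Let $\Gamma=4$ and let $\mu$ be the measure on $[0,1]$ with density
\[
\Phi(v)=\prod_{m=0}^{N-1}(1+\cos2\pi4^mv)=\sum_a2^{-\#a}e(-[a]v),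
\]
where $a$ runs over the digit sequences supported in $[0,N)$. The numbers $[a]$ are distinct integers. By orthogonality on $[0,1]$, $\mu$ is a probability measure, and for an integer $g$ we have $\hat\mu(g)=2^{-\#a}$ if $g=[a]$, and $\hat\mu(g)=0$ if $g$ is not of this form. Thus $\hat\mu(4^m)=\frac12$ for $m<N$: the Weyl sum $\sum_{m<N}e(4^mv)$ has mean $N/2$. For base $3$ and $N\ge5$, the expansions $3=4-1$, $81=64+16+1$, $243=256-16+4-1$ give the coefficients $\frac14,\frac18,\frac1{16}$, while $\hat\mu(9)=\hat\mu(27)=0$, because the positive $[a]$ with top index $1,2,3$ lie in $[3,5]$, $[11,21]$, $[43,85]$. In general, fix $h,k\ge1$. If $\hat\mu(h3^n)>2^{-k}$, then $h3^n=4^mp$ with $p\in\Pi_k$, that is,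
\[
n\log_43+\log_4h\in\log_4\Pi_k+\mathbb Z .
\]
The set $T=\log_4\Pi_k$ is compact and countable, hence null, and $\log_43$ is irrational. Lemma~\ref{lem:ue} applied to $T^\rho$ shows that the proportion of such $n$ among $n<\nu$ tends to $0$ as $\nu\to\infty$, uniformly in $N$. Since $k$ is arbitrary, the mean of $\sum_{n<\nu}e(h3^nv)$ is $o(\nu)$, uniformly in $N$.
\end{example}

This is the whole mechanism for incommensurable bases: a large Fourier coefficient requires a resonance with a sum of few signed powers, and the logarithms of such sums form a null set modulo one. For commensurable bases the resonances are systematic, and a second idea is needed.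

\begin{example}[bases $10$ and $\sqrt{10}$]\label{ex:10}
Let $\gamma=\sqrt{10}$ and $\Gamma=10$. Take $\xi_0\in\mathcal N(10)\setminus\mathcal N(\gamma)$, which exists by the fact recalled in the introduction, and $h_0$ such that the averages of $e(h_0\gamma^j\xi_0)$ do not tend to $0$. We want points $x$ in a given interval that inherit the behavior of $\xi_0$. After scaling, write $x=\xi_0+v$, so that
\[
e(h\gamma^jx)=e(h\gamma^j\xi_0)\,e(h\gamma^jv).
\]
An integer $v$ makes the last factor $1$ for even $j$ but leaves it uncontrolled for odd $j$. Instead we choose $v$ at random, aiming at a mean of $e(h\gamma^jv)$ that is a constant $w(h)$ \emph{independent of $j$}. Then every Weyl sum of $x$ has mean $w(h)$ times the corresponding sum of $\xi_0$: small in base $10$, and biased in base $\gamma$ if $w(h_0)>0$.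

For $i=0,1$ let $\Phi_i(v)=\prod_{m=0}^{N-1}(1+\cos2\pi h_0\gamma^i10^mv)$, with frequencies $h_0\gamma^i[a]$, and let $\mathcal M(\phi)=\lim_{T\to\infty}\frac1T\int_0^T\phi$, so that $\mathcal M(e(gv))$ is $1$ for $g=0$ and $0$ otherwise. For $0\le j<2N$,
\[
\mathcal M\bigl(\Phi_i(v)e(h_0\gamma^jv)\bigr)=\tfrac12\ \text{ if }j\equiv i\ (\mathrm{mod}\ 2),\qquad0\ \text{ otherwise},
\]
because an odd power of $\sqrt{10}$ is irrational while $[a]$ is rational. With $\Phi_0$ alone, the mean of $\sum_{j<2N}e(h_0\gamma^jx)$ is $\frac12\sum_{m<N}e(h_010^m\xi_0)=o(N)$, since $\xi_0\in\mathcal N(10)$: the bias is lost. With $\frac12(\Phi_0+\Phi_1)$ every $j$ has weight $\frac14$, and a quarter of the bias survives. In general a single Riesz product produces weights that are periodic in $j$, hence sums of $e(h\eta^n\xi_0)$ over residue classes of $n$, on which our hypotheses on $\xi_0$ give no direct information. Averaging over all shifts $i$ makes the weights constant.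
\end{example}

Three things remain. The frequencies are not integers and $v$ must stay in a bounded window, so orthogonality and the mean $\mathcal M$ have to be replaced by estimates; this is Section~\ref{sec:fourier}. The construction has to be placed at time $t$ inside $I$, for bases of either sign. And a statement about means has to be turned into a statement about points; these two steps are Section~\ref{sec:mixed}.

\section{Fourier coefficients along a geometric progression}\label{sec:fourier}

Fix $\gamma>1$, an integer $\ell\ge1$ with $\Gamma=\gamma^\ell\ge4$, and an integer $h_0\ge1$. For real $g>0$ put $W(g)=2^{-\#a}$ if $g=h_0[a]$ for a digit sequence $a$, which is unique by Lemma~\ref{lem:digits}(a), and $W(g)=0$ otherwise. Shifting $a$ gives $W(\Gamma g)=W(g)$, so $W(h\gamma^d)$ depends only on $d$ modulo $\ell$. For an integer $h\ge1$ let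
\[
w(h)=\frac1\ell\sum_{d=0}^{\ell-1}W(h\gamma^d)\in[0,1].
\]
Since $W(h_0)=\frac12$, we have $w(h_0)\ge\frac1{2\ell}$; the number $w$ of Proposition~\ref{prop:mixed} is $w(h_0)$. For $\gamma=\sqrt{10}$, $\ell=2$, $h_0=1$ the term $d=1$ vanishes, and $w(1)=\frac14$, $w(9)=w(11)=\frac18$, while $w(2)=0$ because a positive $[a]$ lies in $[\frac89,\frac{10}9]\cdot10^m$ for some $m$.

\begin{proposition}\label{prop:fourier}
Let $H\ge1$ be an integer, $\Theta$ a finite set of positive irrational numbers and $\varepsilon>0$. For every sufficiently large multiple $M$ of $\ell$ and every $c\in\mathbb R$ there is a probability measure $\mu_c$ on $[c,c+\frac12]$ such that, for all integers $1\le h\le H$,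
\begin{enumerate}
\item[(a)] $\displaystyle\sum_{j=0}^{M-1}\bigl|\hat\mu_c(h\gamma^j)-w(h)\bigr|\le\varepsilon M$;
\item[(b)] $\displaystyle\sum_{n\in\mathbb Z,\ Q\le n\theta<Q+M}\bigl|\hat\mu_c(h\gamma^{n\theta-Q})\bigr|\le\varepsilon M$ for all $\theta\in\Theta$ and $Q\in\mathbb R$.
\end{enumerate}
\end{proposition}

\subsection*{The window and the products}
A Riesz product with $N$ factors has $3^N$ frequencies, and after restriction to a window each of them contributes to every Fourier coefficient. We need the sum of the distant contributions to be small independently of $N$. The transform of an indicator function decays like $|g|^{-1}$, which is not summable over an arithmetic progression, so we use a smoother window; and we start the product at an index $K$, which makes the gaps between frequencies large.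

Let $\psi(y)=1-\cos2\pi y$, a probability density on $[0,1]$. Both $\psi$ and $\psi'$ vanish at $0$ and $1$, and $\int_0^1|\psi''|=4\pi^2\int_0^1|\cos2\pi y|\,dy=8\pi$. Two integrations by parts give $|\int_0^1\psi(y)e(\xi y)\,dy|\le8\pi/(2\pi\xi)^2\le\xi^{-2}$. For $c\in\mathbb R$ let $\psi_c(v)=2\psi(2(v-c))$, a probability density on $[c,c+\frac12]$, and $\hat\psi_c(g)=\int\psi_c(v)e(gv)\,dv$. The substitution $v=c+y/2$ gives
\begin{equation}\label{eq:psi}
\hat\psi_c(0)=1,\qquad|\hat\psi_c(g)|\le\min(1,4g^{-2}).
\end{equation}
Let $1\le K<N$ be integers, let $\mathcal D$ be the set of digit sequences supported in $[K,N)$, and for $0\le i<\ell$ let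
\[
\Phi_i(v)=\prod_{m=K}^{N-1}\bigl(1+\cos(2\pi h_0\gamma^i\Gamma^mv)\bigr)=\sum_{a\in\mathcal D}2^{-\#a}e(-h_0\gamma^i[a]v)\ge0,
\]
\[
\mathcal I_i(g)=\int\psi_c(v)\Phi_i(v)e(gv)\,dv=\sum_{a\in\mathcal D}2^{-\#a}\,\hat\psi_c\bigl(g-h_0\gamma^i[a]\bigr).
\]
Put $\kappa=400\,\Gamma^{-2K}$. The next lemma is the substitute for orthogonality.

\begin{lemma}\label{lem:res}
Let $0\le i<\ell$, $c\in\mathbb R$ and $k\ge1$.
\begin{enumerate}
\item[(a)] If $g=h_0\gamma^i[a]$ with $a\in\mathcal D$, then $|\mathcal I_i(g)-2^{-\#a}|\le\kappa$. In particular $|\mathcal I_i(0)-1|\le\kappa$.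
\item[(b)] If $g\ge\Gamma^K$ and $|\mathcal I_i(g)|>2^{-k}+\kappa$, then there are an integer $m\ge K$ and $p\in\Pi_k$ such that $X=g\gamma^{-i}\Gamma^{-m}$ satisfies $|X-h_0p|<\frac16\Gamma^{K-m}$ and $\frac12h_0\le X\le\frac32h_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g\in\mathbb R$ and $g_a=g-h_0\gamma^i[a]$. By Lemma~\ref{lem:digits}(a), the numbers $g_a$, $a\in\mathcal D$, are at mutual distance at least $\frac13\Gamma^K$. So at most one of them, say $g_{a^*}$, has modulus less than $\frac16\Gamma^K$, and for each integer $u\ge0$ at most two have modulus in $[\frac{1+2u}6\Gamma^K,\frac{3+2u}6\Gamma^K)$, one of each sign. By \eqref{eq:psi} the terms with $|g_a|\ge\frac16\Gamma^K$ contribute at most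
\[
2\cdot4\cdot36\,\Gamma^{-2K}\sum_{u\ge0}(1+2u)^{-2}=288\cdot\frac{\pi^2}8\,\Gamma^{-2K}=36\pi^2\Gamma^{-2K}\le\kappa .
\]
Hence $|\mathcal I_i(g)-2^{-\#a^*}\hat\psi_c(g_{a^*})|\le\kappa$ if $a^*$ exists, and $|\mathcal I_i(g)|\le\kappa$ otherwise. In (a), $a^*=a$ and $g_{a^*}=0$. In (b), $a^*$ exists and $2^{-\#a^*}>2^{-k}$, so $\#a^*<k$. Since $g\ge\Gamma^K$ and $|g_{a^*}|<\frac16\Gamma^K$, we have $[a^*]>0$. By Lemma~\ref{lem:digits}(b), $[a^*]=\Gamma^mp$ with $p\in\Pi_k$ and $m\ge K$ the top index of $a^*$. Dividing $|g_{a^*}|<\frac16\Gamma^K$ by $\gamma^i\Gamma^m\ge\Gamma^m$ gives the first inequality. As $\frac23h_0\le h_0p\le\frac43h_0$ and $|X-h_0p|<\frac16\le\frac16h_0$, the second follows.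
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fourier}]
Choose $\varepsilon'\le\min(\frac12,\frac\varepsilon2)$ positive with $10\varepsilon'(1+\theta^{-1})\le\varepsilon$ for all $\theta\in\Theta$, and then $k,K$ with $2^{-k}+2\kappa\le\varepsilon'$; thus $\kappa\le\frac14$. Let $M=\ell N$ with $N>K$. A quantity is called \emph{bounded} if it has a bound depending only on $\gamma,\ell,h_0,H,\Theta,\varepsilon',k,K$, and not on $N,c,Q$. Put
\[
d\mu_c=Z^{-1}\psi_c(v)\,\frac1\ell\sum_{i<\ell}\Phi_i(v)\,dv,\qquad Z=\frac1\ell\sum_{i<\ell}\mathcal I_i(0),\qquad\text{so that}\quad\hat\mu_c(g)=\frac1{Z\ell}\sum_{i<\ell}\mathcal I_i(g).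
\]
By Lemma~\ref{lem:res}(a), $|Z-1|\le\kappa$, and $|\mathcal I_i(g)|\le\mathcal I_i(0)\le2$ because $\psi_c\Phi_i\ge0$.

\smallskip
\emph{Part (a).} Fix $h\le H$ and $i<\ell$. Call $j\in\{0,\dots,M-1\}$ exceptional if $|\mathcal I_i(h\gamma^j)-W(h\gamma^{j-i})|>2^{-k}+\kappa$. We show that the number of exceptional $j$ is bounded.

Suppose first that $W(h\gamma^{j-i})\ne0$, say $h\gamma^{j-i}=h_0[a]$. Here the only danger is that $a$ sticks out of $[K,N)$. Write $j-i=d+\ell m'$ with $0\le d<\ell$; then $-1\le m'\le N-1$, and $a$ is the shift by $m'$ of the sequence $a^{h,d}$ with $h\gamma^d=h_0[a^{h,d}]$. There are at most $H\ell$ sequences $a^{h,d}$, so their supports lie in $[-D_0,D_0]$ with $D_0$ bounded. If $K+D_0\le m'<N-D_0$, then $a\in\mathcal D$ and $h\gamma^j=h_0\gamma^i[a]$, so $j$ is not exceptional by Lemma~\ref{lem:res}(a). At most $K+2D_0+1$ values of $m'$ remain, each belonging to at most $\ell$ values of $j$.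

Suppose now that $W(h\gamma^{j-i})=0$ and $j$ is exceptional. Here there is no exact resonance, and we must exclude approximate ones. The $j<\ell K$ are bounded in number. For $j\ge\ell K$ we have $h\gamma^j\ge\Gamma^K$, and Lemma~\ref{lem:res}(b) gives $m\ge K$ such that, with $d=j-i-\ell m$,
\[
\operatorname{dist}(h\gamma^d,h_0\Pi_k)<\tfrac16\Gamma^{K-m},\qquad\tfrac12h_0\le h\gamma^d\le\tfrac32h_0 .
\]
Also $W(h\gamma^d)=W(h\gamma^{j-i})=0$, so $h\gamma^d\notin h_0\Pi_k$. Only finitely many pairs of integers $(h',d')$ with $1\le h'\le H$ have $h'\gamma^{d'}\in[\frac12h_0,\frac32h_0]\setminus h_0\Pi_k$. Since $\Pi_k$ is closed, the least distance $\delta$ from these numbers to $h_0\Pi_k$ is positive, and it does not depend on $N$ or $c$. Then $\delta<\frac16\Gamma^{K-m}$ bounds $m$, the number $d$ is bounded, and so is $j=d+i+\ell m$.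

Let $C_1$ bound the number of exceptional $j$ for each pair $(h,i)$. As $i$ runs through $0,\dots,\ell-1$, the exponent $j-i$ runs through all residues modulo $\ell$, so $\frac1\ell\sum_iW(h\gamma^{j-i})=w(h)$ for every $j$; this is the effect of the averaging seen in Example~\ref{ex:10}. If $j$ is exceptional for no $i$, then $|Z\hat\mu_c(h\gamma^j)-w(h)|\le2^{-k}+\kappa$, and since $|\hat\mu_c|\le1$ and $|Z-1|\le\kappa$, we get $|\hat\mu_c(h\gamma^j)-w(h)|\le2^{-k}+2\kappa\le\frac\varepsilon2$. For the other $j$, at most $\ell C_1$ in number, the difference is at most $2$. The sum in (a) is at most $\frac\varepsilon2M+2\ell C_1\le\varepsilon M$ for $M$ large.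

\smallskip
\emph{Part (b).} The set $T=\log_\gamma\Pi_k$ is compact and countable. Choose $\rho>0$ such that $T^\rho$ has measure at most $\varepsilon'$, let $\mathcal U$ be its image in $\mathbb R/\mathbb Z$, a finite union of arcs with $|\mathcal U|\le\varepsilon'$, and let $m_1$ be an integer with $\Gamma^{K-m_1}/(3\log\gamma)\le\rho$.

Fix $h,i,\theta,Q$. The integers $n$ with $\tau_n=n\theta-Q\in[0,M)$ form a run of length $\nu$ with $|\nu-M/\theta|\le1$. Call $n$ exceptional if $|\mathcal I_i(h\gamma^{\tau_n})|>2^{-k}+\kappa$. For an exceptional $n$, either $\tau_n<\ell K$, or Lemma~\ref{lem:res}(b) gives $m$ and $p$ for $X=h\gamma^{\tau_n-i-\ell m}$. If $m<m_1$, then $\gamma^{\tau_n}\le\frac32h_0\gamma^{\ell+\ell m_1}$. In these two cases $\tau_n$ is bounded, and since the $\tau_n$ are spaced by $\theta$, the number of such $n$ is bounded. If $m\ge m_1$, then $X$ and $h_0p$ are both at least $\frac12$, and the mean value theorem gives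
\[
|\log_\gamma X-\log_\gamma(h_0p)|\le\frac{2|X-h_0p|}{\log\gamma}<\frac{\Gamma^{K-m}}{3\log\gamma}\le\rho .
\]
Thus $\log_\gamma(X/h_0)=n\theta-Q+\log_\gamma(h/h_0)-i-\ell m$ lies in $T^\rho$, and therefore $n\theta+c'\in\mathcal U$ modulo one, with $c'=\log_\gamma(h/h_0)-Q$. Here irrationality is used: by Lemma~\ref{lem:ue} with $\delta=\varepsilon'/2$, at most $\frac32\varepsilon'\nu$ integers of the run have this property when $M$ is large, uniformly in $h,i,Q,c$. So for large $M$ there are at most $2\varepsilon'\nu$ exceptional $n$, and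
\[
\sum_n|\mathcal I_i(h\gamma^{\tau_n})|\le\varepsilon'\nu+2\cdot2\varepsilon'\nu=5\varepsilon'\nu .
\]
Averaging over $i$, dividing by $Z\ge\frac12$ and using $\nu\le(1+\theta^{-1})M$, we find that the sum in (b) is at most $10\varepsilon'(1+\theta^{-1})M\le\varepsilon M$.
\end{proof}

\section{Proof of Proposition~\ref{prop:mixed}}\label{sec:mixed}

Let $w=w(h_0)$. We may assume $H\ge h_0$. Proposition~\ref{prop:fourier} controls the \emph{mean} of each Weyl sum over a time interval of length $M\log\gamma$, which we call a sub-block. The value at a point need not be near the mean: in Example~\ref{ex:10} the measure is a mixture of two pieces under which the sum for $\beta$ has different means. We therefore chain $P$ sub-blocks and choose the point in each so that the accumulated deviation from the means grows like $\sqrt P$, as in the law of large numbers.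

\subsection*{Parameters}
Put $\theta_\beta=r$, so that $|\eta|=\gamma^{\theta_\eta}$ for all $\eta\in F\cup\{\beta\}$. Let $F_1$ be the set of $\alpha\in F$ with $\theta_\alpha$ an integer and $F_2=F\setminus F_1$. Let $R$ be a common multiple of the numbers $2\theta_\eta$, $\eta\in F_1\cup\{\beta\}$, and $C_2=\max_{\eta\in F\cup\{\beta\}}(1+\theta_\eta^{-1})$. Let $\Lambda$ be the finite set of labels $(\alpha,h)$ with $\alpha\in F$, $1\le h\le H$, together with $(\beta,h_0)$. Put $\varepsilon_1=\frac15\varepsilon\log\gamma$.

Fix a multiple $M$ of $\ell$ for which Proposition~\ref{prop:fourier} holds with $H$, $\Theta=\{\theta_\alpha:\alpha\in F_2\}$ and $\varepsilon_1$, and so large that the constant in \eqref{eq:stab} is at most $\varepsilon_1M$ for all $\eta\in F\cup\{\beta\}$. Note $\gamma^{-M}\le\gamma^{-\ell}\le\frac14$.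

Next we fix an integer $P\ge1$ with the following properties, where $T_P=PM\log\gamma$:
\begin{equation}\label{eq:P1}
|S_\alpha(h,\xi_0;0,T_P)|\le\varepsilon_1PM\ \ (\alpha\in F_1,\ h\le H),\qquad\Bigl|S_\beta(h_0,\xi_0;0,T_P)-\frac{c_0PM}r\Bigr|\le\varepsilon_1PM,
\end{equation}
\begin{equation}\label{eq:P2}
(P|\Lambda|)^{1/2}C_2M\le\varepsilon_1PM,\qquad(C_2+1)R\le\varepsilon_1PM .
\end{equation}
The first bound in \eqref{eq:P1} holds for all large $P$ by \eqref{eq:weyl}, since $\xi_0\in\mathcal N(\alpha)$ for $\alpha\in F_1$, and \eqref{eq:P2} holds for all large $P$. For the remaining bound, let $N'\to\infty$ along a sequence on which $\frac1{N'}\sum_{n<N'}e(h_0\beta^n\xi_0)\to c_0$, and put $P=\lfloor rN'/M\rfloor$, so that $PM/r\le N'<PM/r+M/r$. The sum $S_\beta(h_0,\xi_0;0,T_P)$ runs over $0\le n<PM/r$ and differs from $\sum_{n<N'}$ by at most $M/r$ terms, so it equals $c_0N'+o(N')=c_0PM/r+o(P)$. Hence arbitrarily large $P$ satisfy this bound. Finally put $L=(PM+R)\log\gamma$. None of these choices depends on $t$ or $I$.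

\subsection*{Placing $\xi_0$ at time $t$}
Let $t\ge0$ and let $I$ be a closed interval of length $e^{-t}$. Let $Q_0\ge0$ be the least multiple of $R$ with $Q_0\log\gamma\ge t$, and $Q_p=Q_0+pM$ for $0\le p\le P$. With $T_0=Q_0\log\gamma$ and $T_1=Q_P\log\gamma=T_0+T_P$ we have $t\le T_0<t+R\log\gamma$ and $T_1<t+L$. For $\eta\in F_1\cup\{\beta\}$ the integer $Q_0/\theta_\eta$ is even, so
\begin{equation}\label{eq:shift}
\eta^n\gamma^{-Q_0}=\eta^{\,n-Q_0/\theta_\eta}
\end{equation}
whatever the sign of $\eta$. Thus the point $\gamma^{-Q_0}\xi_0$ repeats, from time $T_0$ on, what $\xi_0$ does from time $0$ on, for all these bases at once. It need not lie in $I$, and the measures $\mu_c$, which exist for \emph{every} $c$, bridge the distance.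

\subsection*{The mean over one sub-block}
Let $0\le p<P$, $Q=Q_p$, and let $I_p=[\zeta,\zeta+\gamma^{-Q}]$ be any interval of length $\gamma^{-Q}$. Put $c=\gamma^Q(\zeta-\gamma^{-Q_0}\xi_0)$, let $v$ have distribution $\mu_c$, and let
\[
x=\gamma^{-Q_0}\xi_0+\gamma^{-Q}v\in[\zeta,\zeta+\tfrac12\gamma^{-Q}].
\]
Write $\mathbb E_p$ for the expectation, and for $(\eta,h)\in\Lambda$ let
\[
X^p_{\eta,h}(x)=S_\eta(h,x;Q_p\log\gamma,Q_{p+1}\log\gamma),
\]
the sum of $e(h\eta^nx)$ over the $n$ with $Q\le n\theta_\eta<Q+M$. It has at most $M/\theta_\eta+1\le C_2M$ terms. Since $\eta^n\gamma^{-Q}=\pm\gamma^{n\theta_\eta-Q}$,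
\[
\mathbb E_p\,e(h\eta^nx)=e(h\eta^n\gamma^{-Q_0}\xi_0)\;\hat\mu_c(\pm h\gamma^{n\theta_\eta-Q}),
\]
and $\hat\mu_c(-g)=\overline{\hat\mu_c(g)}$. For $\alpha\in F_2$, Proposition~\ref{prop:fourier}(b) gives
\begin{equation}\label{eq:mean2}
|\mathbb E_pX^p_{\alpha,h}|\le\varepsilon_1M .
\end{equation}
For $\eta\in F_1\cup\{\beta\}$ the exponents $j=n\theta_\eta-Q$ are distinct integers in $[0,M)$, and $|\hat\mu_c(\pm h\gamma^j)-w(h)|=|\hat\mu_c(h\gamma^j)-w(h)|$ because $w(h)$ is real. By \eqref{eq:shift} the first factor is $e(h\eta^{n'}\xi_0)$ with $n'=n-Q_0/\theta_\eta$, and $n'$ runs over the integers with $pM\le n'\theta_\eta<(p+1)M$. Proposition~\ref{prop:fourier}(a) gives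
\begin{equation}\label{eq:mean1}
\bigl|\mathbb E_pX^p_{\eta,h}-w(h)\,S_\eta(h,\xi_0;pM\log\gamma,(p+1)M\log\gamma)\bigr|\le\varepsilon_1M .
\end{equation}

\subsection*{From means to points}
Let $I_0\subseteq I$ have the left endpoint of $I$ and length $\gamma^{-Q_0}\le e^{-t}$. Regard $X^p=(X^p_{\eta,h})$ as a vector in $\mathbb C^\Lambda$ with the Euclidean norm, and put $\Delta_0=0$. Suppose $I_p$ and $\Delta_p\in\mathbb C^\Lambda$ are given, with $p<P$. The random vector $Y=X^p(x)-\mathbb E_pX^p$ has mean zero, so the cross term vanishes in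
\[
\mathbb E_p\|\Delta_p+Y\|^2=\|\Delta_p\|^2+\mathbb E_p\|Y\|^2\le\|\Delta_p\|^2+\mathbb E_p\|X^p\|^2\le\|\Delta_p\|^2+|\Lambda|C_2^2M^2 .
\]
Hence there is a point $x_p$ in the left half of $I_p$ such that $\Delta_{p+1}=\Delta_p+X^p(x_p)-\mathbb E_pX^p$ satisfies $\|\Delta_{p+1}\|^2\le\|\Delta_p\|^2+|\Lambda|C_2^2M^2$. Put $I_{p+1}=[x_p,x_p+\gamma^{-Q_{p+1}}]$, which lies in $I_p$ because $\gamma^{-M}\le\frac14$. After $P$ steps, \eqref{eq:P2} gives
\begin{equation}\label{eq:Delta}
\Bigl\|\sum_{p<P}X^p(x_p)-\sum_{p<P}\mathbb E_pX^p\Bigr\|=\|\Delta_P\|\le(P|\Lambda|)^{1/2}C_2M\le\varepsilon_1PM .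
\end{equation}

\subsection*{Collecting the errors}
The interval $I_P$ has length $e^{-T_1}\ge e^{-t-L}$; let $J\subseteq I_P$ be closed of length $e^{-t-L}$, and let $x\in J$. For each label, $S_\eta(h,x;T_0,T_1)=\sum_{p<P}X^p_{\eta,h}(x)$. We make four replacements, each at a cost of at most $\varepsilon_1PM$.
\begin{enumerate}
\item Replace $X^p(x)$ by $X^p(x_p)$ for each $p$. Since $x\in I_{p+1}$, we have $|x-x_p|\le\gamma^{-Q_{p+1}}$, and \eqref{eq:stab} costs at most $\varepsilon_1M$ per sub-block.
\item Replace $\sum_pX^p(x_p)$ by $\sum_p\mathbb E_pX^p$, using \eqref{eq:Delta}.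
\item Replace $\sum_p\mathbb E_pX^p_{\eta,h}$ by $0$ if $\eta\in F_2$, using \eqref{eq:mean2}, and by $w(h)S_\eta(h,\xi_0;0,T_P)$ if $\eta\in F_1\cup\{\beta\}$, using \eqref{eq:mean1} and additivity.
\item Replace $w(h)S_\eta(h,\xi_0;0,T_P)$ by $0$ for $\eta\in F_1$, $h\le H$, and by $wc_0PM/r$ for $(\beta,h_0)$, using \eqref{eq:P1} and $0\le w(h)\le1$.
\end{enumerate}
This gives
\[
|S_\alpha(h,x;T_0,T_1)|\le4\varepsilon_1PM\quad(\alpha\in F,\ h\le H),\qquad\Bigl|S_\beta(h_0,x;T_0,T_1)-\frac{wc_0PM}r\Bigr|\le4\varepsilon_1PM .
\]
The intervals $[t,T_0)$ and $[T_1,t+L)$ have total length $L-T_P=R\log\gamma$, so they contain at most $R/\theta_\eta+2\le C_2R$ terms of the sum for $\eta$, as $R\ge2$. Since $\lambda_\beta=r\log\gamma$, we have $wc_0L/\lambda_\beta-wc_0PM/r=wc_0R/r$, of modulus at most $R$. By \eqref{eq:P2} these two corrections together cost at most $\varepsilon_1PM$. The total error is at most $5\varepsilon_1PM=\varepsilon PM\log\gamma\le\varepsilon L$. This proves Proposition~\ref{prop:mixed}, and with it Theorem~\ref{thm:B}, Theorem~\ref{thm:A} and Corollary~\ref{cor:C}.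 \qed

\begin{thebibliography}{1}
\bibitem{KM} Hajime Kaneko and Bill Mance, \emph{Borel Complexity of the set of vectors normal for a fixed recurrence sequence}, arXiv:2510.23380 (2025).
\end{thebibliography}
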